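# Strict partial orders and a preservation theorem that fails in the finite

## The theorem and the conjecture it settles

Throughout, a frame is a structure $\mathfrak F=(W,R)$ with $W\neq\emptyset$ and one binary relation $R$. Let
$$\phi\;:=\;\forall x\forall y\forall z(Rxy\wedge Ryz\to Rxz)\;\wedge\;\forall x\,\neg Rxx .$$
This sentence says that $R$ is a strict partial order.

**Theorem 1.** (a) $\phi$ is preserved under surjective bounded morphisms over finite frames.

(b) $\phi$ is not equivalent over finite frames to any p-sentence. More precisely, for every $n\ge 1$ there are finite frames $A=A_n\models\phi$ (a transitive irreflexive tree) and $B=B_n\not\models\phi$ (transitive) such that every p-sentence of quantifier depth $\le n$ true in $A$ is true in $B$.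

The background is a theorem of van Benthem: a first-order sentence is preserved under surjective bounded morphisms over the class of all frames if and only if it is equivalent over all frames to a p-sentence. In "When do modal definability and preservation theorems transfer to the finite?" (arXiv:2603.12171, 2026), Johan van Benthem, Balder ten Cate and Xi Yang conjecture that this fails when "all frames" is replaced by "finite frames" on both sides. That is, they conjecture that some first-order $\phi$ is preserved over finite frames but is not equivalent over finite frames to any p-sentence. Theorem 1 says that the conjecture is true, and that the axioms of strict partial orders are a witness.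

## Bounded morphisms and p-formulas

**Definition (bounded morphism).** A bounded morphism from $(W,R)$ to $(W',R')$ is a map $f:W\to W'$ such that

- (forth) $Rxy$ implies $R'f(x)f(y)$;
- (back) whenever $R'f(x)v$, there is $y\in W$ with $Rxy$ and $f(y)=v$.

For example, take a root that sees two leaves, with no other edges. Sending the root to $0$ and both leaves to $1$ is a surjective bounded morphism onto the frame with points $0,1$ and the single edge from $0$ to $1$. On the other hand, collapsing the frame $0\to 1$ to one point is never a bounded morphism: if the target point is irreflexive, (forth) fails, and if it is reflexive, (back) fails at $1$, which has no successor.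

**Definition (preservation).** A sentence $\phi$ is preserved under surjective bounded morphisms over a class $K$ of frames if, for all $\mathfrak F,\mathfrak G\in K$ and every surjective bounded morphism $f:\mathfrak F\to\mathfrak G$, $\mathfrak F\models\phi$ implies $\mathfrak G\models\phi$.

**Definition (p-formula).** The p-formulas are the first-order formulas obtained from the atoms $Rxy$, $x=y$ and $\bot$ using $\wedge$, $\vee$, $\exists x$, $\forall x$, and bounded universal quantifiers $\forall x(Ryx\to\cdots)$, where $x$ and $y$ are distinct variables. A p-sentence is a p-formula that is a sentence. Quantifier depth counts each $\exists$, $\forall$ and bounded $\forall$ as one.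

There is no negation, and the only implications are those inside bounded quantifiers. Still, some negative facts can be expressed: $\forall y(Rxy\to\bot)$ says that $x$ has no successor. Transitivity is the p-sentence
$$\forall x\,\forall y\big(Rxy\to\forall z(Ryz\to Rxz)\big),$$
of quantifier depth $3$. So $\phi$ is a p-sentence conjoined with the single clause $\forall x\,\neg Rxx$.

Why must $x$ and $y$ be distinct in the bounded quantifier? Otherwise $\forall x(Rxx\to\bot)$, which is irreflexivity, would count as a p-sentence. But the constant map from $(\omega,<)$ onto one reflexive point is a surjective bounded morphism: (forth) is clear, and (back) holds because every $m$ sees $m+1$. The first frame is irreflexive and the second is not, so irreflexivity is not preserved.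

**Lemma 2.** Every p-sentence is preserved under surjective bounded morphisms. More generally, if $f:\mathfrak F\to\mathfrak G$ is a surjective bounded morphism, $\psi$ is a p-formula, and $s$ is an assignment into $\mathfrak F$ with $\mathfrak F\models\psi[s]$, then $\mathfrak G\models\psi[f\circ s]$.

*Proof.* Induction on $\psi$. The atom $\bot$ is never true, equalities transfer because $f$ is a function, and $Rxy$ transfers by (forth). Conjunction and disjunction are clear.

For $\exists x\chi$, take a witness $a$ in $\mathfrak F$. By induction $\mathfrak G\models\chi[(f\circ s)(f(a)/x)]$, so $f(a)$ is a witness in $\mathfrak G$.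

For $\forall x\chi$, let $v$ be a point of $\mathfrak G$. By surjectivity $v=f(a)$ for some $a$. Since $\mathfrak F\models\chi[s(a/x)]$, induction gives $\mathfrak G\models\chi[(f\circ s)(v/x)]$.

For $\forall x(Ryx\to\chi)$, let $v$ be a point that $f(s(y))$ sees. By (back) there is $a$ with $R\,s(y)\,a$ and $f(a)=v$. Because $x\ne y$, changing the value of $x$ to $a$ does not change the value of $y$, so $\mathfrak F\models\chi[s(a/x)]$, and induction applies as before. $\square$

Keep the shape of this proof in mind. It uses four properties of $f$, one for each kind of step: $f$ is a homomorphism (atoms), it is defined everywhere ($\exists$), it is onto ($\forall$), and it satisfies (back) (bounded $\forall$). The proof of part (b) uses the same four properties, a bounded number of times.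

## Finite strict partial orders have only strict partial orders as images

Neither half of $\phi$ can be dropped carelessly. We just saw that $\phi$ is not preserved over all frames, since $(\omega,<)$ maps onto a reflexive point. And irreflexivity alone is not preserved even over finite frames: the two-point frame with edges $a\to b$ and $b\to a$ is irreflexive, and it maps onto one reflexive point by a surjective bounded morphism. Transitivity and finiteness together are what make part (a) work.

**Proof of Theorem 1(a).** Let $f:\mathfrak F\to\mathfrak G$ be a surjective bounded morphism between finite frames with $\mathfrak F\models\phi$.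

*Transitivity.* Let $uRv$ and $vRw$ in $\mathfrak G$. Pick $x$ with $f(x)=u$. By (back) there is $y$ with $xRy$ and $f(y)=v$, and then $z$ with $yRz$ and $f(z)=w$. Then $xRz$, so $uRw$ by (forth).

*Irreflexivity.* Suppose $uRu$ in $\mathfrak G$, and let $f(x_0)=u$. Applying (back) repeatedly gives $x_0Rx_1Rx_2R\cdots$ with all $f(x_i)=u$. If $i<j$ then $x_iRx_j$ by transitivity of $\mathfrak F$, so $x_i\neq x_j$ by irreflexivity. Thus the $x_i$ are pairwise distinct, contradicting finiteness. $\square$

## Chains satisfy a p-sentence that forces irreflexivity

We turn to (b). A tempting shortcut runs as follows. Over all frames $\phi$ is not preserved, so by Lemma 2 it is not equivalent over all frames to a p-sentence; surely it is not equivalent to one over finite frames either. The last step is invalid, because equivalence over finite frames is a weaker demand. Consider the sentence "$R$ is a strict *linear* order". It also fails to be preserved by the map from $(\omega,<)$ onto a reflexive point, so it is not equivalent to a p-sentence over all frames. Yet in the finite it is.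

**Proposition 3.** Over finite frames the sentence "$R$ is a strict linear order" is equivalent to a p-sentence, namely to the conjunction $\lambda$ of transitivity, $\forall x\forall y(x=y\vee Rxy\vee Ryx)$, $\exists x\forall y(Rxy\to\bot)$, and
$$\forall c\big[\forall x(x=c\vee Rcx)\ \vee\ \exists p\big(Rpc\wedge\forall z(Rpz\to(z=c\vee Rcz))\big)\big].$$

*Proof.* A finite strict linear order is transitive and total, and it has a last element, which has no successor. For the last clause: if $c$ is the least element, the first disjunct holds; otherwise let $p$ be the immediate predecessor of $c$, and then everything after $p$ is $c$ or comes after $c$.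

Conversely, let $G$ be finite with $G\models\lambda$, and suppose some point $s_0$ is reflexive. Let $t$ be a point without successors. Then $t\ne s_0$, and $tRs_0$ is impossible, so $s_0Rt$ by totality. Hence the set $U$ of irreflexive points seen by some reflexive point is nonempty, as $t\in U$. On $U$ the relation $R$ is a strict partial order. Since $U$ is finite, choose $c\in U$ such that no $u\in U$ satisfies $uRc$. Let $s$ be reflexive with $sRc$.

Then $s\neq c$, because $c$ is irreflexive. Also not $cRs$, because $cRsRc$ would give $cRc$. So the first disjunct fails at $c$ (take $x=s$), and there is $p$ with $pRc$ such that everything seen by $p$ is $c$ or is seen by $c$.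

- If $pRp$, then $p=c$ or $cRp$. In the first case $cRc$ directly, in the second $cRpRc$ gives $cRc$. Both are impossible, so $p$ is irreflexive, and in particular $p\ne s$.
- If $sRp$, then $p\in U$ and $pRc$, contradicting the choice of $c$.
- If $pRs$, then $s=c$ or $cRs$, and both were excluded.

So $p\neq s$, and neither $sRp$ nor $pRs$, contradicting totality. Hence $R$ is irreflexive, transitive and total, i.e. a strict linear order. $\square$

This also rules out the most natural attempt at (b). To show that no p-sentence of depth $\le n$ defines $\phi$, we want a finite $A\models\phi$ and a finite $B\not\models\phi$ such that all p-sentences of depth $\le n$ that are true in $A$ are true in $B$. The first thing one would try is a very long finite chain for $A$, and for $B$ a chain with a reflexive point placed before it, hoping that a formula of small depth cannot tell a long finite chain from an endless one. But $\lambda$ has depth $3$. If $A$ is a finite chain then $A\models\lambda$, so for $n\ge3$ we would get $B\models\lambda$, hence $B\models\phi$. No chain works for $n\geq 3$, whatever $B$ is.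

Let us see where it goes wrong. Let $B$ have points $r,c_0,\dots,c_N$, where $r$ sees every point (including itself) and $c_i$ sees $c_j$ exactly when $j<i$. Try to carry out the proof of Lemma 2 from a chain $A$ to $B$, choosing points of a partial map $f$ only when asked. The last clause of $\lambda$ begins $\forall c$, so someone names $c_N\in B$, and we must choose $w\in A$ to be sent to $c_N$. If $w$ is the first point of $A$, then $w=x\vee Rwx$ holds for all $x$ in $A$, while $r$ is neither equal to $c_N$ nor seen by it. So $w$ is not first. Next comes $\exists p$: the immediate predecessor $p$ of $w$ must get an image that sees $c_N$, and this can only be $r$. Finally the bounded quantifier $\forall z(Rpz\to\cdots)$: since $rRr$, someone names $r$, and we need a point $z$ after $p$ to be sent to $r$. In a chain such a $z$ is $w$ or comes after $w$. But $w$ is sent to $c_N$, which does not see $r$, and we are stuck.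

What we lack is a point after $p$ that is *incomparable* to $w$. The remedy is to let $A$ branch.

One more thing should be known before we start: the pair $(A,B)$ has to depend on $n$. For any finite $A\models\phi$ and finite $B\not\models\phi$ there is a p-sentence true in $A$ and false in $B$. This follows from part (a) and Theorem 7 below: the sentence $\delta_A$ given there is true in $A$, and if it were true in $B$, then $B$ would be an image of $A$ under a surjective bounded morphism, hence would satisfy $\phi$.

## The trees $A_n$ and the frames $B_n$

Fix $n\ge1$ and put $N=2^n$.

**The frame $A$.** Its nodes are the finite sequences $((k_1,e_1),\dots,(k_s,e_s))$ with $s\ge0$, $N>k_1>\dots>k_s\ge0$ and $e_i\in\{0,\dots,n\}$. Let $xRy$ iff $x$ is a proper initial segment of $y$.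

This is a finite tree, and $R$ is transitive and irreflexive, so $A\models\phi$. If $xRy$, call $x$ an *ancestor* of $y$ and $y$ a *descendant* of $x$. The root is the empty sequence $\varepsilon$. Put $\mathrm{rk}(\varepsilon)=N$ and $\mathrm{rk}(x)=k_s$ for $s\ge1$. A node $u$ has, for each $l<\mathrm{rk}(u)$, exactly $n+1$ children $u^\frown(l,e)$ of rank $l$. The label $e$ serves only to make these $n+1$ copies.

If $x$ is an initial segment of $y$, let $d(x,y)$ be the difference of their lengths. Ranks drop by at least one at each step, so
$$\mathrm{rk}(x)-\mathrm{rk}(y)\ \ge\ d(x,y). \tag{1}$$
The drop in rank can be much larger than $d$. Note that $d(x,y)$ governs what lies between $x$ and $y$: if $d(x,y)\ge1$, there are exactly $d(x,y)-1$ nodes $w$ with $xRwRy$.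

**The frame $B$.** Its points are $r,c_0,c_1,\dots,c_N$, with $rRr$, $rRc_j$ for all $j$, and $c_iRc_j$ iff $j<i$. This is transitive: if $r$ is the first point of $xRyRz$, then $xRz$ because $r$ sees everything; and if $x=c_i$, then $y=c_j$, $z=c_m$ with $m<j<i$. Only $r$ sees $r$. Since $rRr$, $B\not\models\phi$.

For $n=1$ we have $N=2$. The tree $A_1$ has the root, two children of rank $0$, two children of rank $1$, and two rank-$0$ children under each of the latter: nine nodes. The frame $B_1$ has the points $r,c_0,c_1,c_2$. In general $A_n$ has $(n+2)^N$ nodes, since each of the $N$ possible ranks is either absent from the sequence or present with one of $n+1$ labels.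

## Partial maps with a budget of quantifiers

By Theorem 1(a) there is no surjective bounded morphism $A\to B$. What we want is a family of small partial maps that can be extended, as in the proof of Lemma 2, $n$ times. When $k$ quantifiers remain, which partial maps $f$ are safe?

A path starting at $u\in A$ has at most $\mathrm{rk}(u)$ edges, a path from $c_j$ has at most $j$ edges, and from $r$ there are paths of every length. So $r$ should be matched only with nodes of large rank, and $c_j$ should be matched with a node of rank exactly $j$, except that a large $j$ may be matched with any large rank. "Large" will mean $\ge2^k$. There must also be room: if $xRy$ and $x,y$ are sent to $c_i,c_j$, then any node between $x$ and $y$ may be named later, and its image should lie between $c_j$ and $c_i$. So $i-j$ should be at least $d(x,y)$, or at least large. The power $2^k$ appears because a new node $w$ between $x$ and $y$ splits one gap into two, and we want a large gap to split into two gaps that are large for $k-1$.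

**Definition ($k$-good).** Let $0\le k\le n$. A partial function $f$ from $A$ to $B$ is $k$-good if $\varepsilon\in\mathrm{dom} f$, $f(\varepsilon)=r$, $|\mathrm{dom} f|\le n+1-k$, and for all $x,y\in\mathrm{dom} f$:

- (G1) if $f(x)=r$ then $\mathrm{rk}(x)\ge2^k$;
- (G2) if $f(x)=c_j$ then $\mathrm{rk}(x)=j$, or both $\mathrm{rk}(x)\ge2^k$ and $j\ge2^k$;
- (G3) if $xRy$, $f(x)=c_i$ and $f(y)=c_j$, then $i-j\ge\min(d(x,y),2^k)$;
- (G4) if $xRy$ and $f(y)=r$, then $f(x)=r$.

For example, let $n=2$, so $N=4$. The map sending $\varepsilon$ to $r$ and the node $((3,0))$ to $c_4$ is $1$-good: the domain has size $2\le n+1-1$, the root has rank $4\ge2$, and for the other node $3\ge2$ and $4\ge2$. Sending $\varepsilon$ to $r$ and $((1,0))$ to $r$ is not $1$-good, since $\mathrm{rk}((1,0))=1<2$.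

Three facts follow quickly from the definition.

*The function $\{(\varepsilon,r)\}$ is $n$-good.* Its domain has size $1=n+1-n$, and $\mathrm{rk}(\varepsilon)=N=2^n$. The other conditions are vacuous.

*For $k\ge1$, $k$-good implies $(k-1)$-good.* Each numerical condition becomes weaker when $2^k$ is replaced by $2^{k-1}$, and the bound on the size grows.

*A $k$-good function is a homomorphism on its domain.* Let $xRy$ with $x,y\in\mathrm{dom} f$. If $f(x)=r$, then $f(x)$ sees everything. If $f(x)=c_i$, then $f(y)\ne r$ by (G4), so $f(y)=c_j$ for some $j$, and $i-j\ge\min(d(x,y),2^k)\ge1$ by (G3). Thus $f(x)Rf(y)$.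

## Extending a good map by one point

**Lemma 4 (Extension Lemma).** Let $1\le k\le n$ and let $f$ be $k$-good.

- (i) For every $w\in A$ there is $b\in B$ such that $f\cup\{(w,b)\}$ is a $(k-1)$-good function.
- (ii) For every $u\in\mathrm{dom} f$ and $b\in B$ with $f(u)Rb$ there is $w\in A$ with $uRw$ such that $f\cup\{(w,b)\}$ is a $(k-1)$-good function.
- (iii) For every $b\in B$ there is $w\in A$ such that $f\cup\{(w,b)\}$ is a $(k-1)$-good function.

These match the steps of Lemma 2: (i) replaces "defined everywhere", (ii) replaces (back), (iii) replaces surjectivity.

*Proof.* Part (iii) is (ii) with $u=\varepsilon$, since $f(\varepsilon)=r$ sees every $b$. The new domain has at most $n+1-k+1=n+1-(k-1)$ elements, so the size condition is clear. Since $f$ is itself $(k-1)$-good, only the instances of (G1)–(G4), with $k-1$ in place of $k$, that involve $w$ have to be checked.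

Write $M=2^{k-1}$, so $2^k=2M$. We use two inequalities for integers $a,b\ge0$:
$$\min(a,2M)+\min(b,M)\ \ge\ \min(a+b,M), \tag{2}$$
$$\min(a+b,2M)\ \ge\ \min(a,M)+\min(b,M). \tag{3}$$
For (2): if $a\ge M$ or $b\ge M$, the left side is at least $M$; otherwise it equals $a+b$. For (3): the right side is at most $a+b$ and at most $2M$.

**Step 1: set-up for part (i).** This step isolates the position of $w$ relative to $\mathrm{dom} f$. If $w\in\mathrm{dom} f$, take $b=f(w)$; nothing changes. Otherwise $w\ne\varepsilon$, so $\varepsilon$ is an ancestor of $w$ in $\mathrm{dom} f$. Let $x$ be the longest ancestor of $w$ in $\mathrm{dom} f$. The ancestors of $w$ form a chain, so every ancestor of $w$ in $\mathrm{dom} f$ is $x$ or an ancestor of $x$.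

We shall use the following observation:
$$\text{if }\mathrm{rk}(w)<M\text{ and }y\in\mathrm{dom} f\text{ is a descendant of }w,\text{ then } f(y)=c_{\mathrm{rk}(y)}\text{ and }\mathrm{rk}(w)-\mathrm{rk}(y)\ge d(w,y). \tag{4}$$
Indeed $\mathrm{rk}(y)<\mathrm{rk}(w)<M<2M$, so $f(y)\ne r$ by (G1), and (G2) leaves only $f(y)=c_{\mathrm{rk}(y)}$. The inequality is (1).

**Step 2: part (i) when $f(x)=r$.** Here there is no constraint from above. By (G4) all ancestors of $w$ in $\mathrm{dom} f$ are mapped to $r$.

- Suppose $\mathrm{rk}(w)\ge M$. Let $b=r$. Then (G1) holds at $w$, and (G2) and (G3) say nothing about $w$. For (G4): if $x'$ is an ancestor of $w$ in the domain, then $f(x')=r$; and if a descendant $y$ of $w$ is mapped to $r$, then $w$ is mapped to $r$ as required.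
- Suppose $l:=\mathrm{rk}(w)<M$. Let $b=c_l$. Then (G2) holds with equality of rank and index. For a descendant $y\in\mathrm{dom} f$ of $w$, (4) gives $f(y)=c_j$ with $j=\mathrm{rk}(y)$ and $l-j\ge d(w,y)$, so (G3) holds, and (G4) holds as $f(y)\neq r$. For ancestors, (G3) requires nothing as they are mapped to $r$, and (G4) requires nothing as $w$ is not mapped to $r$.

**Step 3: part (i) when $f(x)=c_i$ and $\mathrm{rk}(w)<M$.** Now $w$ has to fit below $c_i$; for small rank the index is forced. If a descendant $y\in\mathrm{dom} f$ of $w$ had $f(y)=r$, then $xRy$ and (G4) would give $f(x)=r$; so no descendant of $w$ in $\mathrm{dom} f$ is mapped to $r$. This holds throughout Steps 3 and 4, and together with $b\neq r$ it gives (G4) in both.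

Let $l=\mathrm{rk}(w)$ and $b=c_l$. (G2) holds exactly, and (G3) for descendants holds by (4). Let $x'$ be an ancestor of $w$ in $\mathrm{dom} f$. If $f(x')=r$, nothing is required. Let $f(x')=c_{i'}$. If $i'=\mathrm{rk}(x')$, then $i'-l=\mathrm{rk}(x')-\mathrm{rk}(w)\ge d(x',w)$ by (1). Otherwise (G2) gives $i'\ge2M$, and $i'-l>2M-M=M$. In both cases (G3) holds with threshold $M$.

**Step 4: part (i) when $f(x)=c_i$ and $\mathrm{rk}(w)\ge M$.** Here we place $w$ just far enough below $c_i$ to satisfy $x$, and keep all the remaining room for the descendants. Let $b=c_l$ with
$$l=i-\min(d(x,w),M).$$

First, $l\ge M$. If $i\ge2M$, then $l\ge 2M-M=M$. If $i<2M$, then $i=\mathrm{rk}(x)$ by (G2), so $l\ge\mathrm{rk}(x)-d(x,w)\ge\mathrm{rk}(w)\ge M$ by (1). Since also $l\le i\le N$, the point $c_l$ exists, and (G2) holds at $w$ because $\mathrm{rk}(w)\ge M$ and $l\ge M$.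

(G3) for an ancestor $x'$ with $f(x')=c_{i'}$: either $x'=x$, when $i'-i=0=d(x',x)$, or $x'Rx$ and (G3) for $f$ applies. In both cases $i'-i\ge\min(d(x',x),2M)$, so by (2)
$$i'-l=(i'-i)+(i-l)\ \ge\ \min(d(x',x),2M)+\min(d(x,w),M)\ \ge\ \min(d(x',w),M).$$

(G3) for a descendant $y\in\mathrm{dom} f$ with $f(y)=c_j$: since $xRy$ and $d(x,y)=d(x,w)+d(w,y)$, (G3) for $f$ and (3) give
$$i-j\ \ge\ \min(d(x,w)+d(w,y),2M)\ \ge\ \min(d(x,w),M)+\min(d(w,y),M).$$
Subtracting $i-l=\min(d(x,w),M)$ yields $l-j\ge\min(d(w,y),M)$.

(G4) was checked in Step 3. This proves (i).

**Step 5: a fresh child, for part (ii).** This is the step that a chain could not provide. Let $u\in\mathrm{dom} f$ and $f(u)Rb$. For each $l'<\mathrm{rk}(u)$, some child $w$ of $u$ of rank $l'$ has neither itself nor any descendant in $\mathrm{dom} f$. Indeed there are $n+1$ children of rank $l'$, each element of $\mathrm{dom} f$ equals or descends from at most one of them, and $|\mathrm{dom} f|\le n+1-k\le n$.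

We always choose such a $w$, so only a suitable rank $l'$ has to be found. The ancestors of $w$ are $u$ and the ancestors of $u$, and there are no descendants of $w$ in the domain. Since $w$ is new, $f\cup\{(w,b)\}$ is a function.

**Step 6: part (ii) when $b=r$.** Only $r$ sees $r$, so $f(u)=r$ and $\mathrm{rk}(u)\ge2M$ by (G1). Let $l'=\mathrm{rk}(u)-1\ge2M-1\ge M$. Then (G1) holds at $w$. (G2) and (G3) require nothing new. (G4) holds because $u$ and, by (G4) for $f$, all ancestors of $u$ in $\mathrm{dom} f$ are mapped to $r$.

**Step 7: part (ii) when $b=c_l$.** We choose the rank so that (G2) holds, then check that (G3) comes for free.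

If $l<\mathrm{rk}(u)$, let $l'=l$; then (G2) holds with equality.

If $l\ge\mathrm{rk}(u)$, then $\mathrm{rk}(u)\ge2M$. This is (G1) if $f(u)=r$. If $f(u)=c_i$, then $f(u)Rb$ says $i>l\ge\mathrm{rk}(u)$, so $i\neq\mathrm{rk}(u)$, and (G2) gives $\mathrm{rk}(u)\ge2M$. Let $l'=\mathrm{rk}(u)-1$. Then $l\ge2M$ and $l'\ge2M-1\ge M$, so (G2) holds at $w$ by its second alternative.

For (G3), let $x'\in\mathrm{dom} f$ be an ancestor of $w$ with $f(x')=c_{i'}$. So $x'=u$ or $x'Ru$, and $f(u)\neq r$ by (G4). Hence $f(u)=c_i$, and $i-l\ge1$ because $f(u)Rc_l$. As in Step 4, $i'-i\ge\min(d(x',u),2M)$. Since $d(u,w)=1$ and $M\ge1$, (2) with $a=d(x',u)$ and $b=1$ gives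
$$i'-l\ \ge\ \min(d(x',u),2M)+1\ \ge\ \min(d(x',u)+1,M)=\min(d(x',w),M).$$
(G4) requires nothing new, because $w$ is not mapped to $r$ and has no descendants in the domain. $\square$

Choosing $w$ to be a *child* of $u$ matters in Step 7: if $f(u)=c_i$ and $b=c_{i-1}$, the available gap is only $1$, and this suffices because $d(u,w)=1$, even if the rank drops a lot from $u$ to $w$. This is why (G3) is stated with $d$ and not with differences of ranks.

For $n=1$ everything can be seen at once. The only good map to extend is $\{(\varepsilon,r)\}$. Given $b=r$, $c_1$ or $c_2$, the recipe chooses a child of the root of rank $1$ (for $c_2$, because $2\ge\mathrm{rk}(\varepsilon)=2$); given $b=c_0$, a child of rank $0$. Given a new node $w$, it sends $w$ to $r$ if $\mathrm{rk}(w)=1$ and to $c_0$ if $\mathrm{rk}(w)=0$.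

The obstacle met by chains is gone as well. Suppose $n\ge3$ and $c_N$ is named first. Step 7 gives a child $w$ of the root, of rank $N-1$, sent to $c_N$. Its only ancestor is $\varepsilon$, which is sent to $r$. When $r$ is then named as a point seen by $f(\varepsilon)=r$, Step 6 takes another child of the root of rank $N-1$, incomparable to $w$, and sends it to $r$.

## Transferring p-formulas from $A_n$ to $B_n$

**Lemma 5 (Transfer Lemma).** Let $f$ be $k$-good, $\psi$ a p-formula of quantifier depth $\le k$, and $s$ an assignment into $\mathrm{dom} f$. If $A\models\psi[s]$ then $B\models\psi[f\circ s]$.

*Proof.* Induction on $\psi$, simultaneously for all $k$ (and all $f$ and $s$). This is the proof of Lemma 2 with Lemma 4 in place of the properties of a total map.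

The atom $\bot$ is never true. Equalities transfer because $f$ is a function, and $Rxy$ transfers because $f$ is a homomorphism on its domain. The cases $\wedge$ and $\vee$ are clear.

In the quantifier cases the depth is at least $1$, so $k\ge1$, and the subformula $\chi$ has depth $\le k-1$. In each case we produce $w\in A$ and $b\in B$ such that $g=f\cup\{(w,b)\}$ is $(k-1)$-good. Then $s(w/x)$ is an assignment into $\mathrm{dom} g$, and $g\circ s(w/x)=(f\circ s)(b/x)$. So the induction hypothesis says:
$$\text{if } A\models\chi[s(w/x)],\text{ then } B\models\chi[(f\circ s)(b/x)]. \tag{5}$$

- For $\exists x\chi$: choose $w\in A$ with $A\models\chi[s(w/x)]$, and take $b$ from Lemma 4(i). By (5), $b$ is a witness in $B$.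
- For $\forall x\chi$: given any $b\in B$, take $w$ from Lemma 4(iii). Since $A\models\chi[s(w/x)]$, (5) gives $B\models\chi[(f\circ s)(b/x)]$.
- For $\forall x(Ryx\to\chi)$ with $x\neq y$: let $b\in B$ with $f(s(y))Rb$. Lemma 4(ii) with $u=s(y)$ gives $w$ with $s(y)Rw$. The value of $y$ is the same under $s$ and $s(w/x)$, so $A\models\chi[s(w/x)]$, and (5) gives $B\models\chi[(f\circ s)(b/x)]$. $\square$

**Proof of Theorem 1(b).** The function $\{(\varepsilon,r)\}$ is $n$-good. By Lemma 5, every p-sentence of depth $\le n$ true in $A_n$ is true in $B_n$ (take $s$ constant with value $\varepsilon$). We have seen that $A_n\models\phi$ is a transitive irreflexive tree and that $B_n\not\models\phi$ is transitive.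

Suppose $\phi$ were equivalent over finite frames to a p-sentence $\psi$. Choose $n\ge1$ at least the quantifier depth of $\psi$. Then $A_n\models\phi$ gives $A_n\models\psi$, hence $B_n\models\psi$, hence $B_n\models\phi$, a contradiction. With part (a), this proves the conjecture. $\square$

## Smaller classes of finite frames

By a subframe we mean a nonempty subset of $W$ with the restricted relation; a generated subframe is one that is closed under successors.

**Theorem 6.** Let $K$ be any class of finite frames containing all $A_n$ and $B_n$ (e.g. all finite frames, or all finite rooted transitive frames). Then $\phi$ is preserved under surjective bounded morphisms over $K$, and also under arbitrary subframes and disjoint unions. But it is not equivalent over $K$ to a p-sentence. Over the finite transitive frames the same is true of the single clause $\forall x\,\neg Rxx$.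

*Proof.* A surjective bounded morphism between members of $K$ is one between finite frames, so Theorem 1(a) gives the first claim. A subframe of a strict partial order is a strict partial order. So is a disjoint union of strict partial orders: two consecutive edges lie in the same summand, and so does a loop. The argument for (b) uses only the frames $A_n$ and $B_n$, which lie in $K$. (They are rooted at $\varepsilon$ and at $r$, and transitive, so the second example is indeed of this kind.) The last sentence holds because $\phi$ and $\forall x\,\neg Rxx$ agree on transitive frames, and $A_n,B_n$ are transitive. $\square$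

So adding closure under (generated) subframes and disjoint unions to the hypotheses does not rescue the theorem in the finite. Compare this with Proposition 3: irreflexivity is definable by a p-sentence relative to the finite total transitive frames with a terminal point (a point without successors), but by Theorem 6 it is not so definable relative to any class of finite transitive frames containing the trees $A_n$ and the frames $B_n$. The frames $B_n$ are themselves total and transitive with terminal point $c_0$; it is the trees $A_n$ that fail to be total.

## $\phi$ as a countable disjunction and as a countable conjunction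

**Theorem 7.** For each finite frame $F$ there is a p-sentence $\delta_F$ such that for every frame $G$: $G\models\delta_F$ iff $G$ is an image of $F$ under a surjective bounded morphism. Consequently a class $C$ of finite frames (closed under isomorphism) is closed, within the finite frames, under surjective bounded morphisms iff it is defined, within the finite frames, by a countable disjunction of p-sentences.

*Proof.* Let $F$ have points $a_1,\dots,a_m$. Let $\delta_F=\exists x_1\cdots\exists x_m\,\Delta$, where $\Delta$ is
$$\bigwedge_{a_iRa_j}Rx_ix_j\ \wedge\ \bigwedge_{i}\forall y\Big(Rx_iy\to\bigvee_{a_iRa_j}y=x_j\Big)\ \wedge\ \forall y\bigvee_{j}y=x_j ,$$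
with the empty disjunction read as $\bot$ (and an empty conjunction omitted). This is a p-sentence. Let $\bar g=(g_1,\dots,g_m)$ be a tuple in $G$ and consider the map $a_i\mapsto g_i$. The first conjunct of $\Delta$ at $\bar g$ says (forth). The second says that whenever $Rg_iv$, there is $a_j$ with $a_iRa_j$ and $g_j=v$, which is (back). The third says that the map is onto. So $\bar g$ satisfies $\Delta$ iff $a_i\mapsto g_i$ is a surjective bounded morphism.

Now let $C$ be closed under surjective bounded morphisms within the finite frames. Up to isomorphism there are only countably many finite frames. Let $F$ range over representatives of the isomorphism types in $C$, and consider $\bigvee_F\delta_F$ (the empty disjunction, false everywhere, if $C=\emptyset$). Every member of $C$ is isomorphic to some such $F$ and so satisfies $\delta_F$. Conversely, a finite $G\models\delta_F$ is an image of $F\in C$, hence is in $C$.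

For the other direction, p-sentences are preserved under surjective bounded morphisms by Lemma 2, hence so are their disjunctions. $\square$

In this light, Theorem 1 says precisely that the infinite disjunction cannot always be replaced by a single p-sentence, even when the class is first-order definable over finite frames. The sentence $\phi$ is also an infinite *conjunction* of p-sentences, so what fails is a matter of compactness only.

**Proposition 8.** Over finite frames $\phi$ is axiomatized by a countable set of p-sentences.

*Proof.* Put
$$\alpha_0(x):=(x=x),\qquad \alpha_{k+1}(x):=\exists y(Rxy\wedge\alpha_k(y)),$$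
$$\beta_0(x):=\bot,\qquad \beta_{k+1}(x):=\forall y(Rxy\to\beta_k(y)).$$
Here $\alpha_k(x)$ says that there is an $R$-path with $k$ edges starting at $x$ (points may repeat), and $\beta_k(x)$ says that there is none. For $k\ge1$ let
$$\psi_k:=\forall x\,\beta_k(x)\ \vee\ \exists x\big(\beta_k(x)\wedge\alpha_{k-1}(x)\big).$$
Its second disjunct says that at some point the longest path has exactly $k-1$ edges. The axioms are transitivity together with all $\psi_k$, $k\ge1$.

*Finite strict partial orders satisfy them.* In such a frame the points on a path are pairwise distinct, so path lengths are bounded. Suppose $\forall x\,\beta_k(x)$ fails, so some $x_0$ starts a path with $k$ edges. Let $x_0Rx_1R\cdots Rx_m$ be a longest path from $x_0$; then $m\ge k$. The point $x_{m-k+1}$ starts a path with $k-1$ edges, namely the rest of this one. If it started a path with $k$ edges, we could follow $x_0R\cdots Rx_{m-k+1}$ and then that path, which gives $m+1$ edges from $x_0$, a contradiction. So the second disjunct of $\psi_k$ holds.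

*Conversely,* let $G$ be finite, transitive, satisfy all $\psi_k$, and have a reflexive point. That point starts paths of every length, so it violates every $\beta_k$. Hence for each $k\ge1$ the second disjunct of $\psi_k$ holds, and there is a point whose longest path has exactly $k-1$ edges. Different $k$ give different points, so $G$ is infinite, a contradiction. $\square$

On our frames the axiom that separates is visible. In $B_n$ the longest path from $c_j$ has $j\le N$ edges, while paths from $r$ are unbounded. So no point has a longest path of exactly $N+1$ edges, and $\psi_{N+2}$ fails in $B_n$, while it holds in $A_n$. Its quantifier depth is $N+3=2^n+3$, which is consistent with Theorem 1: p-sentences of depth at most $n$ that are true in $A_n$ remain true in $B_n$, and this one is far deeper.
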